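# Finitely generated maximal subgroups of Thompson's group $F$ are finitely presented

## 1. Five intervals, five intervals, and a fixed point at $1/3$

Thompson's group $F$ consists of the piecewise-linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all of them in $\mathbb Z[\frac12]\cap(0,1)$, and with all slopes integer powers of $2$. We compose as $(fg)(x)=f(g(x))$. A *standard interval* is an interval $[\frac k{2^m},\frac{k+1}{2^m}]\subseteq[0,1]$ with $m\ge 0$.

Cut $[0,1]$ into standard intervals in two ways,
$$[0,\tfrac14],\ [\tfrac14,\tfrac5{16}],\ [\tfrac5{16},\tfrac38],\ [\tfrac38,\tfrac12],\ [\tfrac12,1]\qquad\text{and}\qquad [0,\tfrac18],\ [\tfrac18,\tfrac14],\ [\tfrac14,\tfrac12],\ [\tfrac12,\tfrac34],\ [\tfrac34,1],$$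
and let $f\in F$ map the $k$-th interval on the left affinely onto the $k$-th on the right. The slopes are $\frac12,2,4,2,\frac12$. On the middle interval $f(x)=4x-1$, so $f(\frac13)=\frac13$.

Why did these two subdivisions match at $\frac13$? Give every standard interval $[l,r']$ a *type*. No standard interval has $\frac13$ as an endpoint. If $\frac13\in[l,r']$ and the length is $2^{-m}$, the relative position $(\frac13-l)/(r'-l)$ is the fractional part of $2^m/3$, which is $\frac13$ for even $m$ and $\frac23$ for odd $m$. The types are:

- $r$, the interval $[0,1]$, and $c$, the interval $[0,\frac12]$;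
- $P$ and $Q$: the interval contains $\frac13$, does not touch $0$ or $1$, and $\frac13$ has relative position $\frac13$ (type $P$) or $\frac23$ (type $Q$);
- $A$ and $B$: the interval lies to the left of $\frac13$ and contains $0$ (type $A$) or does not (type $B$);
- $Z$ and $S$: the interval lies to the right of $\frac13$ and contains $1$ (type $Z$) or does not (type $S$).

The type determines the types of the two halves:
$$r\to cZ,\quad c\to AP,\quad P\to QS,\quad Q\to BP,\quad A\to AB,\quad B\to BB,\quad S\to SS,\quad Z\to SZ.$$
For instance, for type $P$ the point $\frac13$ lies in the left half, with relative position $\frac23$ there. The two subdivisions above are two derivations of one word: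
$$r\to cZ\to APZ\to AQSZ\to ABPSZ,\qquad r\to cZ\to APZ\to ABPZ\to ABPSZ.$$
The middle intervals both have type $P$, so the affine map between them carries relative position $\frac13$ to relative position $\frac13$, that is, $\frac13$ to $\frac13$. The same happens whenever two subdivisions have the same word. Every such word contains exactly one letter among $r,c,P,Q$, and the affine map between the two corresponding intervals fixes $\frac13$.

Conversely, every element of $F$ maps some subdivision into standard intervals affinely, piece by piece, onto another one, and an element that fixes $\frac13$ preserves types. So the elements of the stabilizer $\mathrm{Stab}_F(\frac13)$ are exactly the maps given by two derivations of one word from $r$, in a grammar with eight letters and eight rules. Such a finite description suggests a finite presentation. Does it give one, and for which subgroups of $F$ is there such a description?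

## 2. Stabilizers of points as maximal subgroups, and the theorem

Put $D=\mathbb Z[\frac12]\cap(0,1)$, $\hat D=D\cup\{0,1\}$ and $\log=\log_2$. Two standard intervals are nested or have disjoint interiors. The halves $I_0$ (left) and $I_1$ (right) of a standard interval $I$ are standard. For $G\le F$ put $G_{[a,b]}=\{g\in G: g=\mathrm{id}\text{ outside }[a,b]\}$. Let $\chi_0(f)=\log f'(0^+)$ and $\chi_1(f)=\log f'(1^-)$. By the chain rule these are homomorphisms $F\to\mathbb Z$.

A *standard partition* of $[\alpha,\beta]$, for $\alpha<\beta$ in $\hat D$, is a subdivision of it into standard intervals. One exists: cut into pieces of length $2^{-m}$ for large $m$. Any refinement of a standard partition by standard intervals arises by successive halvings. Indeed, if a piece $I$ is subdivided, each smaller piece is a proper standard subinterval of $I$, hence lies in $I_0$ or $I_1$; halve $I$ and continue.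

We use the following standard facts (Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*; Brown–Geoghegan for (F4)).

* (F1) For $f\in F$ there is a standard partition of $[0,1]$ each piece of which $f$ maps affinely onto a standard interval. Hence for some $N$, $f$ maps every standard interval of length $\le 2^{-N}$ affinely onto a standard interval.
* (F2) For dyadic $a<b$ and $c<d$ there is a piecewise-linear homeomorphism $[a,b]\to[c,d]$ with finitely many breakpoints, all dyadic, and slopes powers of $2$. By gluing such maps, one may prescribe order-compatible values of an element of $F$ at finitely many dyadic points, and one-sided slopes there. So $F$ is transitive on $D$ and acts minimally on $(0,1)$ (every orbit is dense).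
* (F3) $(\chi_0,\chi_1):F\to\mathbb Z^2$ is onto. Its kernel is $F'$, the set of elements that are the identity near $0$ and near $1$. The group $F'$ is simple and nonabelian, so $F''=F'$.
* (F4) $F$ is finitely presented, indeed of type $F_\infty$: it has a classifying space with finitely many cells in each dimension.

A *maximal subgroup* of $F$ is a proper subgroup $M<F$ with no subgroup strictly between $M$ and $F$.

**Lemma 3.** Let $\alpha\in(0,1)$. (i) $\mathrm{Stab}_F(\alpha)$ is a maximal subgroup of infinite index. (ii) If $\alpha$ is dyadic, $\mathrm{Stab}_F(\alpha)\cong F\times F$. (iii) If $\alpha$ is irrational, $\mathrm{Stab}_F(\alpha)$ is not finitely generated.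

*Proof.* (i) Orbits in $(0,1)$ are dense, so the index is infinite. First, let $x,y>\alpha$ lie in the orbit $F\alpha$. There is $k\in F$ with $k(\alpha)=\alpha$ and $k(x)=y$: choose $k_0\in F$ with $k_0(x)=y$, use $k_0$ on a small dyadic interval around $x$ and the identity on a small dyadic interval around $\alpha$, and fill in the rest by (F2). The same holds for $x,y<\alpha$. Now let $\mathrm{Stab}_F(\alpha)<H\le F$ and let $h\in H$ move $\alpha$. One of $h\alpha,h^{-1}\alpha$ is larger than $\alpha$ and the other is smaller, so applying $\mathrm{Stab}_F(\alpha)\le H$ to them gives $H\alpha=F\alpha$. As $H$ contains the stabilizer of $\alpha$, we get $H=F$.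

(ii) $\mathrm{Stab}_F(\alpha)=F_{[0,\alpha]}\times F_{[\alpha,1]}$, and conjugating by the maps $[0,\alpha]\to[0,1]$ and $[\alpha,1]\to[0,1]$ from (F2) identifies each factor with $F$.

(iii) Near $\alpha$ an element of $F$ has the form $x\mapsto 2^kx+d$ with $d\in\mathbb Z[\frac12]$. If it fixes the irrational $\alpha$, then $\alpha(1-2^k)=d$ forces $k=d=0$. So every element of the stabilizer is the identity near $\alpha$. Finitely many generators would be the identity on one common neighborhood $U$ of $\alpha$, and then so would the whole group. But it contains $F_{[p,q]}\ne1$ for dyadic $p<q<\alpha$ in $U$. $\square$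

Thus for irrational $\alpha$ nothing is claimed, for dyadic $\alpha$ we get the finitely presented group $F\times F$, and the stabilizer of $\frac13$ lies between. A maximal subgroup of finite index is finitely presented, being of finite index in a finitely presented group. For a general maximal subgroup, with no point to look at, the question is from Golan and Sapir, *On closed subgroups of the R. Thompson group $F$*, arXiv:2105.00531 (2021): is every finitely generated maximal subgroup of $F$ finitely presented? The answer is yes.

**Theorem 1.** Every finitely generated maximal subgroup of Thompson's group $F$ is finitely presented.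

## 3. Closed subgroups, interval classes and pair orbits

**Definition.** For $G\le F$ let $\mathrm{Cl}(G)$ be the set of $f\in F$ for which there are $0=p_0<\dots<p_n=1$ in $\hat D$ and $g_i\in G$ with $f=g_i$ on $[p_{i-1},p_i]$. It is a subgroup containing $G$. Call $G$ *closed* if $\mathrm{Cl}(G)=G$.

For example, $\mathrm{Stab}_F(\alpha)$ is closed: if $\alpha$ lies in the piece $[p_{i-1},p_i]$, then $f(\alpha)=g_i(\alpha)=\alpha$. On the other hand, the index-$2$ subgroup $G=\{f:\chi_0(f)+\chi_1(f)\text{ even}\}$ has $\mathrm{Cl}(G)=F$. Given $f\in F$, by (F2) choose $g_1$ equal to $f$ on $[0,\frac12]$ with $\chi_1(g_1)=\chi_0(f)$, and $g_2$ equal to $f$ on $[\frac12,1]$ with $\chi_0(g_2)=\chi_1(f)$. Both lie in $G$.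

**Definition.** For standard intervals write $I\approx J$ if some $g\in G$ maps $I$ affinely onto $J$. Let $X_G$ be the set of $\approx$-classes. Let $\Pi_G$ be the set of $G$-orbits of pairs $(\alpha,\beta)$ with $\alpha<\beta$ in $\hat D$.

If $I\approx J$ then $I_0\approx J_0$ and $I_1\approx J_1$, so each $x=[I]\in X_G$ has well-defined $x_0=[I_0]$ and $x_1=[I_1]$. This gives rules $x\to x_0x_1$. For $G=\mathrm{Stab}_F(\frac13)$ they are the grammar of section 1, by the next lemma.

**Lemma 4.** If $\alpha\in(0,1)$ is rational and not dyadic and $M=\mathrm{Stab}_F(\alpha)$, then $X_M$ and $\Pi_M$ are finite.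

*Proof.* A standard interval either contains $\alpha$ in its interior or does not contain $\alpha$. If $I=[l,r']\ni\alpha$ has length $2^{-m}$, then $(\alpha-l)/(r'-l)$ is the fractional part of $2^m\alpha$, which takes finitely many values because $\alpha$ is rational. If $I,J\ni\alpha$ have the same relative position and the same truth values of "the left endpoint is $0$" and "the right endpoint is $1$", the affine map $I\to J$ fixes $\alpha$, and by (F2), applied to the left and to the right of $I$, it extends to an element of $F$, hence of $M$. If $I,J\subset[0,\alpha)$ both contain $0$ or both do not, choose a dyadic $p<\alpha$ to the right of both. By (F2) the affine map $I\to J$ extends to an element of $F$ supported in $[0,p]$, and this lies in $M$. The same works on the right of $\alpha$, with $1$ in place of $0$. So $X_M$ is finite.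

Two pairs in $\hat D$ with the same position relative to $\alpha$ and the same incidence with $0$ and $1$ are $M$-equivalent: choose a small standard interval around $\alpha$ that avoids the four points, put the identity on it, and fill in by (F2). So $\Pi_M$ is finite. $\square$

For $\alpha=\frac13$ the types of section 1 are invariants of $M$, so $X_M$ is the set of the eight types. Writing $\mathsf L$ and $\mathsf R$ for dyadic points left and right of $\frac13$, the orbits of pairs are $(0,\mathsf L),(0,\mathsf R),(0,1),(\mathsf L,\mathsf L),(\mathsf L,\mathsf R),(\mathsf L,1),(\mathsf R,\mathsf R),(\mathsf R,1)$, also eight.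

With this notation the stronger form of the theorem can be stated. It uses a cited theorem of Farley and is proved in section 12. Theorem 1 does not depend on it.

**Theorem 2.** For a maximal subgroup $M<F$ of infinite index the following are equivalent: (a) $M$ is finitely generated; (b) $X_M$ is finite; (c) $M$ is finitely presented; (d) $M$ is of type $F_\infty$. Maximal subgroups of finite index are always of type $F_\infty$. So a maximal subgroup of $F$ is either not finitely generated or of type $F_\infty$.

The bridge from finite grammars to finite presentations is the following criterion, proved in sections 4–6.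

**Theorem 5.** If $G\le F$ is closed and $X_G$ and $\Pi_G$ are finite, then $G$ is finitely presented.

## 4. A complex of words whose fundamental group is $G$

Let $G\le F$ be closed, $X=X_G$, $\Pi=\Pi_G$. For $x=[I]\in X$ let $|x|\in\Pi$ be the orbit of the pair of endpoints of $I$. Each $\pi\in\Pi$ has a *source* and a *target* in $\hat D/G$, the orbits of the two coordinates. The source and target of $x$ are those of $|x|$. A word is *composable* if the target of each letter is the source of the next. For a standard partition $\mathcal I=(I_1,\dots,I_n)$ put $\lambda(\mathcal I)=[I_1]\cdots[I_n]$, a composable word.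

**Definition.** The complex $\mathcal K$ has as vertices the composable words in $X$ from source $0$ to target $1$. Its edges are the triples $(u,x\to x_0x_1,v)$, joining $uxv$ to $ux_0x_1v$. It has one square for each pair of rewritings at disjoint places of a word. Let $r=[[0,1]]$ and let $\mathcal K_0$ be the component of $r$.

Traversing an edge from $uxv$ to $ux_0x_1v$ is an *expansion*, the reverse a *contraction*.

**Proposition 6.** $\pi_1(\mathcal K_0,r)\cong G$.

*Proof.* **Step 1: a map to homeomorphisms.** To an expansion of the $k$-th letter of a word of length $n$ assign the homeomorphism $[0,n]\to[0,n+1]$ that stretches $[k-1,k]$ affinely by $2$ and translates elsewhere. To a contraction assign the inverse. Compose along paths: if $\gamma$ comes first and then $\gamma'$, take $h_{\gamma'}\circ h_\gamma$. Stretching two different unit intervals commutes, so around each square the two composites agree, and $h_\gamma$ depends only on the homotopy class of $\gamma$. We get an anti-homomorphism $\Phi$ from $\pi_1(\mathcal K_0,r)$ to the homeomorphisms of $[0,1]$. It remains to show that $\Phi$ is injective with image $G$; following it with inversion then gives an isomorphism.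

**Step 2: expansions first.** We show that every loop at $r$ is homotopic to an expansion path followed by a contraction path. Suppose a contraction $x_0x_1\to x$ is immediately followed by an expansion. If the expansion is at the letter $x$ just created, it is $x\to x_0x_1$, and the two edges form a backtrack that can be deleted. If it is at another letter, the two steps lie on two sides of a square, and can be replaced by the other two sides, an expansion followed by a contraction. Both operations lower the number of pairs (contraction, later expansion), so the process ends.

Reading the contractions backwards, the loop is an expansion path along a finite binary tree $T$ followed by the reverse of an expansion path along a tree $T'$. Here a tree records successive halvings of $[0,1]$. The leaf with interval $I$ carries the label $[I]$, because the path starts at $[[0,1]]$ and expands $[I]$ to $[I_0][I_1]$. The leaf words of $T$ and $T'$ agree.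

**Step 3: the image lies in $G$.** The expansion path along $T$ sends the $k$-th leaf interval of $T$ affinely to $[k-1,k]$. So the image of the loop is the $f\in F$ mapping the $k$-th leaf interval of $T$ affinely onto the $k$-th leaf interval of $T'$, for all $k$. Corresponding leaves have equal labels, so on each leaf $f$ agrees with an element of $G$. Thus $f\in\mathrm{Cl}(G)=G$. This is the first use of closedness.

**Step 4: the image is all of $G$.** For $f\in G$ take by (F1) a standard partition of $[0,1]$ mapped piecewise affinely to a standard partition. Corresponding labels agree since $f\in G$. The partitions are the leaves of trees $T,T'$, and the loop they define maps to $f$.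

**Step 5: injectivity.** If a loop as in Step 2 has image the identity, corresponding leaf intervals coincide, so $T=T'$. The two expansion paths then perform the same halvings in two orders. Both orders are linear extensions of the partial order of the tree, and two linear extensions of a finite partial order are connected by interchanges of adjacent incomparable elements. Two adjacent incomparable halvings act at different letters of one word, so each interchange is a homotopy across a square. Hence the loop is trivial. $\square$

## 5. A four-cycle that blocks the shortening argument

The alphabet $X$ may be finite, but $\mathcal K_0$ is infinite. The natural next move is to build $\mathcal K_0$ up by word length. Going from words of length $<n$ to words of length $\le n$ attaches, at each word $v$ of length $n$, a cone over a graph. Its vertices are the contractions available at $v$, and its edges are the pairs of contractions with disjoint supports, one for each square with top $v$. If for long words these graphs were connected and their loops were fillable below, long words would not change $\pi_1$, and $G$ would be finitely presented. An example shows that closedness and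 finiteness of $X$ do not suffice.

Let $t\in F$ be $t(x)=2x$ on $[0,\frac14]$, $x+\frac14$ on $[\frac14,\frac12]$, $\frac{x+1}2$ on $[\frac12,1]$. Then $t(x)>x$ on $(0,1)$. With $c=\frac12$ the intervals $J_n=[t^n(c),t^{n+1}(c)]$ are
$$\dots,\ [\tfrac18,\tfrac14],\ [\tfrac14,\tfrac12],\ J_0=[\tfrac12,\tfrac34],\ [\tfrac34,\tfrac78],\ \dots,$$
all standard, and each power of $t$ is affine on $J_0$. Let $G$ be generated by $t$ and $F_{J_0}\cong F$. The conjugates $t^nF_{J_0}t^{-n}=F_{J_n}$ commute with one another and generate their direct sum $\mathcal B$. Moreover $\langle t\rangle\cap\mathcal B=1$, since elements of $\mathcal B$ fix $c$. So $G$ is the restricted wreath product $F\wr\mathbb Z$. It is finitely generated by (F4), but by Baumslag's theorem on wreath products it is not finitely presented. (The same construction works for any $t\in F$ with $t(x)>x$ on $(0,1)$ and any $c\in D$.) In particular Theorem 1 fails for general finitely generated subgroups of $F$.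

*$G$ is closed.* Let $f=g_i=t^{k_i}b_i$ on $[p_{i-1},p_i]$ with $b_i\in\mathcal B$. If $p_i\in[t^nc,t^{n+1}c)$, then $b_i(p_i)$ and $b_{i+1}(p_i)$ lie in the same half-open interval, since each $b_j$ fixes all $t^nc$. So $g_i(p_i)=g_{i+1}(p_i)$ forces $k_i=k_{i+1}$. Hence $f=t^kb$ where $b\in F$ equals $b_i$ on the $i$-th piece. This $b$ fixes every $t^nc$ and is the identity near $0$ and $1$, so $b\in\mathcal B$.

*$X_G$ has seven elements.* By $t$, every $[0,2^{-m}]$ with $m\ge1$ is $\approx[0,\frac12]$; by $t^{-1}$, every $[1-2^{-m},1]$ with $m\ge1$ is $\approx[\frac12,1]$. A standard interval that touches neither $0$ nor $1$ lies in some $J_n$: otherwise it properly contains some $J_n$, hence the standard interval of which $J_n$ is a half, and that one touches $0$ or $1$. A power of $t$ moves it into $J_0$. By (F2), within $J_0$ there are the classes $j$ of $J_0$ itself, $a$ (proper, sharing the left endpoint), $b$ (proper, sharing the right endpoint) and $i$ (sharing neither). With $L=[[0,\frac12]]$ and $R=[[\frac12,1]]$ the rules are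
$$r\to LR,\quad L\to Lj,\quad R\to jR,\quad j\to ab,\quad a\to ai,\quad b\to ib,\quad i\to ii.$$
The seven classes differ, since $G$ preserves $\{0\}$, $\{1\}$ and the set $\{t^nc\}$.

*The obstruction.* For any $n\ge0$ consider the word
$$L\,a\,i\,b\,\underbrace{j\cdots j}_{n}\,a\,i\,b\,R ,$$
which is reached from $r$ by expansions. The only available contractions are $ai\to a$ and $ib\to b$ on the left (call them $m_1,m_2$) and $ai\to a$ and $ib\to b$ on the right ($m_3,m_4$). Now $m_1,m_2$ overlap, $m_3,m_4$ overlap, and all other pairs are disjoint. The graph of contractions is the 4-cycle $m_1m_3m_2m_4$. It has no vertex adjacent to all of it, and this happens for words of every length $n+8$. The letters $j$ in the middle are dead: no two of them contract. So the shortening argument gives no bound, and by Baumslag's theorem there is none for this group.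

One more observation about this $G$. The pairs $(c,t^n(c))$, $n\ge1$, lie in different $G$-orbits, because $t^kb$ maps $(c,t^nc)$ to $(t^kc,t^{k+n}c)$. So $\Pi_G$ is infinite, and this is how the example escapes Theorem 5.

## 6. Letters for pairs of endpoints

To remove dead letters, allow every letter to forget everything except its endpoints, and allow any two neighbors that have forgotten to merge. The new letters are indexed by $\Pi$.

**Composition in $\Pi$.** If the target of $\pi_1$ is the source of $\pi_2$, choose $(\alpha,\beta)\in\pi_1$ and $(\beta,\gamma)\in\pi_2$ and set $\pi_1\pi_2=[(\alpha,\gamma)]$. This is well defined because $G$ is closed. If $(\alpha',\beta')=g(\alpha,\beta)$ and $(\beta',\gamma')=k(\beta,\gamma)$ with $g,k\in G$, let $f=g$ on $[0,\beta]$ and $f=k$ on $[\beta,1]$. Then $f\in\mathrm{Cl}(G)=G$ and $f(\alpha,\gamma)=(\alpha',\gamma')$. Clearly $|x|=|x_0||x_1|$.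

**Lemma 7.** If $(\alpha,\beta)$ and $(\alpha',\beta')=g(\alpha,\beta)$, $g\in G$, have standard partitions $\mathcal I$ and $\mathcal I'$ (of $[\alpha,\beta]$ and $[\alpha',\beta']$), then $\lambda(\mathcal I)$ and $\lambda(\mathcal I')$ are joined by a path of rewritings $x\leftrightarrow x_0x_1$.

*Proof.* Refine $\mathcal I$ to a standard partition $\mathcal J$ so fine that $g$ maps each piece affinely onto a standard interval (F1), and that these images are no longer than the shortest piece of $\mathcal I'$. By nestedness $g\mathcal J$ then refines $\mathcal I'$. Since $g\in G$, $\lambda(\mathcal J)=\lambda(g\mathcal J)$. As refinements arise by halvings, both $\lambda(\mathcal I)$ and $\lambda(\mathcal I')$ expand to this word. $\square$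

**Definition.** Let $E=\{e_\pi:\pi\in\Pi\}$, where $e_\pi$ has the source and target of $\pi$. The complex $\mathcal L$ has as vertices the composable words in $X\sqcup E$ from $0$ to $1$. Its edges are the applications of the relations
$$x\to x_0x_1,\qquad x\to e_{|x|},\qquad e_\pi e_{\pi'}\to e_{\pi\pi'},\tag{1}$$
and its squares are the pairs of applications at disjoint places.

The relations preserve sources and targets. Every vertex can be rewritten to a single letter $e_\pi$ with source $0$ and target $1$, i.e. to $e_{[(0,1)]}$. So $\mathcal L$ is connected. Also $\mathcal K_0\subset\mathcal L$. The group $\pi_1(\mathcal L,r)$ need not be $G$, but $G$ can be recovered from it.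

**Lemma 8.** $\pi_1(\mathcal K_0,r)$ is a retract of $\pi_1(\mathcal L,r)$.

*Proof.* We construct a map $\theta:\mathcal L\to\mathcal K_0$ that restricts to the identity on $\mathcal K_0$.

**Vertices.** For each $\pi\in\Pi$ pick a representative pair and a standard partition of it, with label word $w_\pi$. Define $\theta$ on words by $x\mapsto x$, $e_\pi\mapsto w_\pi$.

**Edges.** For an edge of type $x\to x_0x_1$ in context $(u,v)$, take the edge with the same rule in context $(\theta(u),\theta(v))$. For $x\to e_{|x|}$: by Lemma 7, $x$ and $w_{|x|}$ are joined by a rewriting path over $X$. For $e_\pi e_{\pi'}\to e_{\pi\pi'}$: choose $(\alpha,\beta)\in\pi$ and $(\beta,\gamma)\in\pi'$. By Lemma 7, $w_\pi$ and $w_{\pi'}$ can be rewritten to label words of partitions of $[\alpha,\beta]$ and $[\beta,\gamma]$. The concatenation is the label word of a partition of $[\alpha,\gamma]$, and by Lemma 7 it is joined to $w_{\pi\pi'}$. Fix one such path for each relation and use it in every context.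

**Squares.** The two sides of a square are relations at disjoint places, which $\theta$ turns into rewriting paths in disjoint subwords. So the boundary of the square maps to the boundary of a grid of squares of $\mathcal K$, and $\theta$ extends.

The image is connected and contains $r$, so it lies in $\mathcal K_0$. On $\mathcal K_0$ we may take $\theta=\mathrm{id}$, since no letters from $E$ occur. $\square$

**Lemma 9.** If $X$ and $\Pi$ are finite, then $\pi_1(\mathcal L)$ is finitely presented.

*Proof.* **Step 1: a height function.** Length does not decrease under $x\to e_{|x|}$, so we weight letters. Letters in $X$ have height $3$, letters in $E$ have height $2$, and the height of a word is the sum. The two sides of the relations (1) have heights $3$ and $6$, $3$ and $2$, $4$ and $2$. So every edge changes height. The *descending moves* at a word are $x_0x_1\to x$, $x\to e_{|x|}$ and $e_\pi e_{\pi'}\to e_{\pi\pi'}$. A square comes from two relations at disjoint places, so it has a unique highest vertex, the one at which both relations are at their higher side. Let $\mathcal L_h$ be the full subcomplex on the words of height $\le h$. It is finite, because the alphabet is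 finite and lengths are at most $h/2$.

**Step 2: passing from $\mathcal L_{h-1}$ to $\mathcal L_h$.** For a word $v$ of height $h$ let $\mathrm{Lk}(v)$ be the graph whose vertices are the descending moves at $v$ and whose edges are the pairs of moves with disjoint supports. Write $v_m$ for the result of the move $m$, $v_{mm'}$ for the result of two disjoint moves, and so on. The new edges at $v$ go to the $v_m$. The new squares at $v$ have corners $v,v_m,v_{mm'},v_{m'}$, one for each edge $\{m,m'\}$ of $\mathrm{Lk}(v)$. So $\mathcal L_h$ is $\mathcal L_{h-1}$ with, for each such $v$, a cone over $\mathrm{Lk}(v)$ attached along the map that sends $m$ to $v_m$ and $\{m,m'\}$ to the path $v_m\to v_{mm'}\to v_{m'}$. By van Kampen, if $\mathrm{Lk}(v)$ is nonempty and connected and every loop in it has null-homotopic image in $\mathcal L_{h-1}$, then the cone at $v$ changes neither $\pi_1$ nor the set of components.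

**Step 3: triangles are filled.** Let $m,m',m''$ be pairwise disjoint moves at $v$. The triangle maps to the hexagon $v_m,v_{mm'},v_{m'},v_{m'm''},v_{m''},v_{mm''}$. It bounds the union of the three squares that contain $v_{mm'm''}$ and have highest vertices $v_m$, $v_{m'}$, $v_{m''}$. These lie in $\mathcal L_{h-1}$.

**Step 4: common neighbors.** Let $v$ have length at least $18$. Each of the nine position pairs $\{1,2\},\{3,4\},\dots,\{17,18\}$ contains the support of a descending move: if one of the two letters is in $X$, use $x\to e_{|x|}$; otherwise both are in $E$ and are composable, so use $e_\pi e_{\pi'}\to e_{\pi\pi'}$. Supports have at most two positions, so four moves meet at most eight of the nine pairs. The move inside a ninth pair is disjoint from all four. Hence any four vertices of $\mathrm{Lk}(v)$ have a common neighbor. Here the dead letters of section 5 have become harmless.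

**Step 5: loops are products of triangles.** By Step 4, $\mathrm{Lk}(v)$ is nonempty and connected. Take a closed edge path. If it has at least five edges, take consecutive vertices $v_1,v_2,v_3,v_4$ on it and a common neighbor $u$. Across the triangles $uv_1v_2$, $uv_2v_3$, $uv_3v_4$ replace $v_1v_2v_3v_4$ by $v_1uv_4$; this shortens the path. Once at most four edges remain, the path has at most four vertices, and it is filled by the triangles formed with a common neighbor. By Step 3 its image in $\mathcal L_{h-1}$ is null-homotopic.

**Step 6: conclusion.** A word of length at most $17$ has height at most $51$, so every word of height $>51$ has length at least $18$. Thus for $h\ge52$ passing from $\mathcal L_{h-1}$ to $\mathcal L_h$ changes neither $\pi_1$ nor the components. Loops and homotopies are compact, so $\pi_1(\mathcal L)\cong\pi_1(\mathcal L_{51})$, and $\mathcal L_{51}$ is connected because $\mathcal L$ is. The fundamental group of a finite connected complex is finitely presented. $\square$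

*Proof of Theorem 5.* A retract of a finitely presented group is finitely presented. Let $H=\langle W\mid R\rangle$ be a finite presentation and let $\iota:G\to H$, $q:H\to G$ satisfy $q\iota=\mathrm{id}$. Let $\bar H=\langle W\mid R,\ y=\iota q(y)\ (y\in W)\rangle$. Since $q(\iota q(y))=q(y)$, $q$ induces $\bar q:\bar H\to G$. In $\bar H$ every element $h$ equals $\iota q(h)$, so the map $\bar\iota:G\to\bar H$ induced by $\iota$ is onto. Since $\bar q\,\bar\iota=\mathrm{id}$, it is injective. So $G\cong\bar H$. Now combine Proposition 6 with Lemmas 8 and 9. $\square$

It remains to verify the hypotheses of Theorem 5 for maximal subgroups. The next section supplies the dynamics needed.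

## 7. The minimal set and the groups $G_{[\alpha,1]}$

In this section $G\le F$ satisfies $(\chi_0,\chi_1)(G)=\mathbb Z^2$ and has no fixed point in $(0,1)$. The infimum and supremum of an orbit are fixed by $G$, so every orbit in $(0,1)$ has infimum $0$ and supremum $1$. Fix $s,s'\in G$ with
$$(\chi_0,\chi_1)(s)=(0,1),\qquad(\chi_0,\chi_1)(s')=(1,0).$$
So $s$ is the identity near $0$ and moves every point of $(0,1)$ near $1$, and $s'$ is the identity near $1$.

**Lemma 10.** There is a minimal nonempty closed (in $(0,1)$) $G$-invariant set $\Lambda\subseteq(0,1)$. It is either $(0,1)$ or perfect and nowhere dense.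

*Proof.* **Existence.** Let $s'(x)=2x$ on $[0,\delta]$ with $0<\delta<1$. A nonempty closed invariant set contains a point of $(0,\delta)$. The first image under a power of $s'$ that is $\ge\delta$ lies in $[\delta,2\delta]$. So every such set meets the compact set $[\delta,2\delta]\subset(0,1)$. Hence the intersection of a chain of such sets is nonempty, and Zorn's lemma gives $\Lambda$.

**Perfectness.** The derived set of $\Lambda$ in $(0,1)$ is a closed invariant subset, so it is $\emptyset$ or $\Lambda$. If it is empty, $\Lambda$ is closed, discrete and accumulates at $0$ and $1$, hence is order isomorphic to $\mathbb Z$. As $s$ is the identity near $0$, it fixes points of $\Lambda$, so it fixes $\Lambda$ pointwise. But $s$ moves all points near $1$, a contradiction.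

**Interior.** If $\Lambda$ has interior, its boundary in $(0,1)$ is a closed invariant proper subset of $\Lambda$, hence empty. So $\Lambda=(0,1)$ by connectedness. $\square$

**Collapsing the gaps.** Call the components $(a,b)$ of $(0,1)\setminus\Lambda$ *gaps*. Since $\Lambda$ is perfect and accumulates at $0$ and $1$, the closures $[a,b]$ are pairwise disjoint and $0<a<b<1$ with $a,b\in\Lambda$. Let $Y$ be the quotient of $(0,1)$ collapsing each $[a,b]$ to a point, and $\kappa:(0,1)\to Y$ the quotient map. If $\Lambda=(0,1)$, then $\kappa=\mathrm{id}$. We check that $Y$ is again an open interval and that $G$ acts minimally on it.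

$Y$ is linearly ordered without endpoints, and $\kappa$ is monotone. The order is dense: for $y_1<y_2$ let $p=\max\kappa^{-1}(y_1)$ and $q=\min\kappa^{-1}(y_2)$. Then $p,q\in\Lambda$, $p<q$, and $(p,q)$ is not a gap, since otherwise $\kappa(p)=\kappa(q)$. So $(p,q)$ contains a point of $\Lambda$, whose class lies strictly between $y_1$ and $y_2$. The order is complete: if $S\subset Y$ is nonempty and bounded above, then $\kappa(\sup\kappa^{-1}(S))$ is its supremum. Finally $\kappa(D)$ is a countable dense subset, because $\kappa^{-1}((y_1,y_2))=(p,q)$ contains dyadic points. By Cantor's characterization $Y\cong(0,1)$ as an ordered set. The map $\kappa$ is continuous, being monotone and onto, and $G$ acts on $Y$ by order-preserving homeomorphisms.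

The action on $Y$ is minimal. If $C\subseteq Y$ is closed, invariant and nonempty, then $\kappa^{-1}(C)\cap\Lambda$ is nonempty (every fiber meets $\Lambda$), closed and invariant. So it equals $\Lambda$, and $C\supseteq\kappa(\Lambda)=Y$.

**Lemma 11.** For $\alpha\in D$ the group $N_\alpha:=G_{[\alpha,1]}$ has no fixed point $y\in Y$ with $y>\kappa(\alpha)$. Symmetrically, $G_{[0,\alpha]}$ has no fixed point $y<\kappa(\alpha)$. Moreover $N_\alpha$ contains an element with $\chi_1=1$.

*Proof.* **Step 1: an element near $1$.** Let $s=\mathrm{id}$ on $[0,a']$, $0<a'<1$, and choose $g\in G$ with $g(a')>\alpha$. Then $gsg^{-1}$ is the identity on $[0,g(a')]$, so it lies in $N_\alpha$, and $\chi_1(gsg^{-1})=1$. It fixes no points of $(0,1)$ near $1$. Hence it fixes no $y$ near the upper end of $Y$, since a fixed $y$ has a fiber with fixed endpoints.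

**Step 2: the last fixed point.** We collect the largest fixed points into an equivariant function. The point $\kappa(\alpha)$ is fixed by $N_\alpha$. By Step 1 the closed set $\{y\ge\kappa(\alpha):y\in\mathrm{Fix}_Y(N_\alpha)\}$ is bounded in $Y$, so it has a maximum $\sigma(\alpha)$. We must show $\sigma(\alpha)=\kappa(\alpha)$. Since $gN_\alpha g^{-1}=N_{g\alpha}$, we have $\sigma(g\alpha)=g\sigma(\alpha)$ for $g\in G$. If $\alpha<\alpha'$, then $\sigma(\alpha)\le\sigma(\alpha')$. This is clear if $\sigma(\alpha)\le\kappa(\alpha')$. Otherwise $\sigma(\alpha)>\kappa(\alpha')$ is fixed by $N_{\alpha'}\subseteq N_\alpha$, so it is at most $\sigma(\alpha')$.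

**Step 3: a continuous version.** Put $\hat\sigma(y)=\sup\{\sigma(\alpha):\alpha\in D,\ \kappa(\alpha)<y\}$. It lies in $Y$, since it is at most $\sigma(\alpha')$ for any $\alpha'\in D$ with $\kappa(\alpha')>y$. It is nondecreasing and $G$-equivariant, and $\hat\sigma(y)\ge y$ because $\sigma(\alpha)\ge\kappa(\alpha)$ and $\kappa(D)$ is dense. The closure of its image is nonempty, closed and invariant, hence $Y$. A nondecreasing map with dense image is continuous, since a jump would leave an open interval containing at most one point of the image. So $\mathrm{Fix}(\hat\sigma)$ is closed and invariant, hence $\emptyset$ or $Y$.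

**Step 4: $\hat\sigma=\mathrm{id}$.** Suppose $\mathrm{Fix}(\hat\sigma)=\emptyset$. Let $y_0=\max\mathrm{Fix}_Y(s)$, which exists since $s$ is the identity near $0$ and fixes nothing near the upper end of $Y$. Then $\hat\sigma(y_0)>y_0$ and $s\hat\sigma(y_0)=\hat\sigma(sy_0)=\hat\sigma(y_0)$, contradicting maximality. So $\hat\sigma=\mathrm{id}$. Then $\sigma(\alpha)\le\hat\sigma(y)=y$ for all $y>\kappa(\alpha)$, i.e. $\sigma(\alpha)=\kappa(\alpha)$.

The statement about $G_{[0,\alpha]}$ follows by conjugating with the reflection $x\mapsto1-x$, under which the hypotheses on $G$ are symmetric. $\square$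

## 8. Infinite index forces closedness

If $M$ is maximal, $\mathrm{Cl}(M)$ is $M$ or $F$. The second case must be excluded when the index is infinite; the index-$2$ example of section 3 shows that it can occur for finite index. This is a theorem of Golan Polak, *On maximal subgroups of Thompson's group $F$*. Here is a complete proof.

**Proposition 12.** If $G\le F$, $GF'=F$ and $\mathrm{Cl}(G)=F$, then $G=F$.

*Proof.* The hypothesis $\mathrm{Cl}(G)=F$ says that $G$ realizes the elements of $F$ piece by piece. At a dyadic cut point the left and right pieces may come from different elements of $G$. We first show that $G$ realizes two-sided germs, then the restriction of $f$ to any compact subinterval of $(0,1)$, then commutators.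

**Step (a): one-sided germs, and section 7 applies.** Since $\mathrm{Cl}(G)=F$, every one-sided germ of an element of $F$ at any point, and every two-sided germ at a nondyadic point, is realized by an element of $G$. So $G$ has the same orbits on $(0,1)$ as $F$. Hence $G$ is minimal on $(0,1)$, transitive on $D$ and without fixed points. By (F3) and $GF'=F$, $(\chi_0,\chi_1)(G)=\mathbb Z^2$. So section 7 applies with $\Lambda=Y=(0,1)$.

**Step (b): left and right slopes are independent at dyadic points.** For $x\in D$ let $k\ge0$ generate the group
$$\{\log h'(x^+):h\in G,\ h=\mathrm{id}\text{ on some }[x-\varepsilon,x]\}\le\mathbb Z.$$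
By conjugation and transitivity, $k$ does not depend on $x$. We claim $k=1$. Put $A=\mathbb Z/k\mathbb Z$.

*A function of $(x,y,n)$.* If $g_1,g_2\in G$ map $x$ to $y$ with equal left slopes at $x$, then $g_2^{-1}g_1$ is the identity to the left of $x$ near $x$, so the right log-slopes of $g_1,g_2$ at $x$ agree in $A$. By (F2) and (a), for all $x,y\in D$ every $n\in\mathbb Z$ is the left log-slope at $x$ of some $g\in G$ with $gx=y$. So $r(x,y,n):=\log g'(x^+)\bmod k$ is well defined, and the chain rule gives
$$r(x,z,n+m)=r(y,z,m)+r(x,y,n).\tag{2}$$
Fix $x_*\in D$ and put $\psi(y)=r(x_*,y,0)$, $\rho=r(x_*,x_*,1)$. By (2), $n\mapsto r(x_*,x_*,n)$ is additive, so it equals $n\rho$, and $r(x_*,y,n)=\psi(y)+n\rho$. Also $r(x_*,y,n)=r(x,y,n)+r(x_*,x,0)$. Hence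
$$r(x,y,n)=n\rho+\psi(y)-\psi(x).\tag{3}$$

*A defect at each point.* For $f\in F$ and $x\in D$ let
$$J_x(f)=\log f'(x^+)-\rho\log f'(x^-)-\psi(fx)+\psi(x)\in A.$$
The chain rule gives $J_x(f_1f_2)=J_{f_2x}(f_1)+J_x(f_2)$, and (3) gives $J_x(g)=0$ for $g\in G$. As $F=\mathrm{Cl}(G)$, for each $f\in F$ we have $J_x(f)=0$ except possibly at the finitely many cut points. So $J(f)=\sum_{x\in D}J_x(f)$ is defined. It is a homomorphism $F\to A$, because $f_2$ permutes $D$. It vanishes on $G$, and on $F'$ because $A$ is abelian. Hence $J=0$ on $GF'=F$.

*All defects vanish.* Let $G^\wedge=\{f\in F:J_x(f)=0\ \forall x\in D\}\supseteq G$. Suppose $f\in F$ equals $g_1\in G^\wedge$ on $[0,p]$ and $g_2\in G^\wedge$ on $[p,1]$, with $p\in D$. Then $J_x(f)=0$ for $x\ne p$, so $J_p(f)=J(f)=0$, and $f\in G^\wedge$. Now let $f=g_i$ on $[p_{i-1},p_i]$ with $g_i\in G$. Put $f_1=g_1$ and let $f_{i+1}$ equal $f_i$ on $[0,p_i]$ and $g_{i+1}$ on $[p_i,1]$. These agree at $p_i$, since $f_i$ equals $g_i$ on $[p_{i-1},1]$. By induction $f_i\in G^\wedge$, and $f_n=f$. So $G^\wedge=\mathrm{Cl}(G)=F$.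

*Conclusion.* By (F2) take $f\in F$ with $f=\mathrm{id}$ on $[0,x]$ and $\log f'(x^+)=1$. Then $1=J_x(f)=0$ in $A$, so $k=1$.

**Step (c): two-sided germs.** Every two-sided germ of $F$ at every point of $(0,1)$ is realized in $G$. For nondyadic points this is (a). At $x\in D$, realize the left germ of $f$ by $g\in G$. By (b) there is $h\in G$ that is the identity to the left of $f(x)$ near $f(x)$ and has right log-slope $1$ there. For a suitable $j$, $h^jg$ has the left germ and the right slope of $f$ at $x$, hence the germ of $f$.

**Step (d): compact subintervals.** For $f\in F$ and $0<p<q<1$ there is $g\in G$ with $g=f$ on $[p,q]$. By (c), compactness and a Lebesgue number there are $p=x_0<\dots<x_n=q$, $\eta>0$ with $[p-\eta,q+\eta]\subset(0,1)$, and $g_i\in G$ with $g_i=f$ on $[x_{i-1}-\eta,x_i+\eta]$. We glue these one at a time. Suppose $\gamma_i\in G$ equals $f$ on $[p,x_i+\eta_i]$ with $0<\eta_i\le\eta$; start with $\gamma_1=g_1$, $\eta_1=\eta$.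

The element $u=g_{i+1}^{-1}\gamma_i$ is the identity on $[x_i,x_i+\eta_i]$. Pick $c\in D\cap(x_i,x_i+\eta_i)$. By Lemma 11, $G_{[c,1]}$ has no fixed point in $(c,1)$, so the supremum of its orbit of $x_i+\eta_i$ is $1$, and there is $w\in G_{[c,1]}$ with $w(x_i+\eta_i)>x_{i+1}+\eta$. Put $v=wuw^{-1}$. On $[0,c]$ we have $v=u$, since $w=\mathrm{id}$ there and $u(c)=c$. On $[c,x_{i+1}+\eta]$ we have $v=\mathrm{id}$, since $w^{-1}$ maps this interval into $[c,x_i+\eta_i]$, where $u=\mathrm{id}$. So $\gamma_{i+1}=g_{i+1}v$ equals $g_{i+1}u=\gamma_i=f$ on $[p,c]$ and $g_{i+1}=f$ on $[c,x_{i+1}+\eta]$. Continue with $\eta_{i+1}=\eta$; $\gamma_n$ is the required $g$.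

**Step (e): commutators.** Let $f_1,f_2\in F'$. Both are supported in some $[p,q]\subset(0,1)$. We show $[f_1,f_2]\in G$. By (d) take $m\in G$ with $m=f_2$ on $[p,q]$. We first correct $m$ near $0$ and $1$. Since $s'$ is the identity near $1$, $s$ is the identity near $0$, and orbits accumulate at $0$ and $1$, suitable conjugates in $G$ of $s'$ and $s$ are elements $t,t'\in G$ with
$$(\chi_0,\chi_1)(t)=(1,0),\quad t=\mathrm{id}\text{ on }[p,1],\qquad(\chi_0,\chi_1)(t')=(0,1),\quad t'=\mathrm{id}\text{ on }[0,q].$$
Then $m_2=m\,t^{-\chi_0(m)}\,t'^{-\chi_1(m)}\in G$ equals $f_2$ on $[p,q]$ and has $\chi_0(m_2)=\chi_1(m_2)=0$. So $m_2$ is supported in some $[a,b]\subset(0,1)$, which we enlarge to contain $[p,q]$. By (d) choose $m_1\in G$ with $m_1=f_1$ on $[a,b]$; note $f_1([a,b])=[a,b]$. As $m_2$ is supported in $[a,b]$, $m_1m_2m_1^{-1}=f_1m_2f_1^{-1}$. Hence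
$$m_1m_2m_1^{-1}m_2^{-1}=f_1\,(m_2f_1^{-1}m_2^{-1})=f_1f_2f_1^{-1}f_2^{-1},$$
where the last equality holds because $m_2=f_2$ on $[p,q]$, which contains the support of $f_1$. So $[f_1,f_2]\in G$ for all $f_1,f_2\in F'$. Therefore $G\supseteq F''=F'$ and $G=GF'=F$. $\square$

**Corollary 13.** Let $M$ be a maximal subgroup of infinite index. Then $MF'=F$, so $(\chi_0,\chi_1)(M)=\mathbb Z^2$, and $M$ is closed.

*Proof.* If $F'\le M$, then $M/F'$ is a maximal subgroup of $\mathbb Z^2$, hence of prime index, a contradiction. So $F'\not\le M$ and $MF'=F$ by maximality. Also $\mathrm{Cl}(M)\in\{M,F\}$, and $\mathrm{Cl}(M)=F$ would give $M=F$ by Proposition 12. $\square$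

## 9. Stretching germs and finitely many interval classes

To bound $X_M$ we want to replace every short standard interval by an equivalent one at least twice as long. This needs elements of slope $\ge2$ at every point, on each side. Finite generation enters in the next lemma, and only here.

**Lemma 14.** Let $G\le F$ be finitely generated. Suppose that for some $x$ the set $\{\log g'(x^+):g\in G\}$ (with $x\in[0,1)$) or $\{\log g'(x^-):g\in G\}$ (with $x\in(0,1]$) is bounded above. Then there is a standard interval $I$ on which every $g\in G$ is affine.

*Proof.* Consider the right-hand case. Let $g_0$ attain the maximum. Since $g'(g_0(x)^+)=(gg_0)'(x^+)/g_0'(x^+)\le1$, after replacing $x$ by $g_0(x)$ we have $g'(x^+)\le1$ for all $g\in G$. Choose $N$ as in (F1) for all elements of a finite symmetric generating set. Let $I\ni x$ be standard of length $2^{-N}$, containing a right neighborhood of $x$. We show by induction on word length that each $g\in G$ maps $I$ affinely onto a standard interval of length $\le2^{-N}$. If this holds for $g_1$ and $h$ is a generator, then $h$ is affine on $g_1(I)$ with standard image. The slope of $hg_1$ on $I$ is $(hg_1)'(x^+)\le1$, so the image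 has length $\le2^{-N}$. The left-hand case is identical. $\square$

**Lemma 15.** Let $M$ be a finitely generated maximal subgroup of infinite index with no fixed point in $(0,1)$. Then $X_M$ is finite.

*Proof.* By Corollary 13, section 7 applies to $G=M$. Let $\Lambda$ be as in Lemma 10.

**Step 1: there is no standard interval $I$ on which all of $M$ is affine.** Suppose there is one.

If $\Lambda=(0,1)$, every orbit is dense. For $x\in(0,1)$ choose $h\in M$ with $h(x)\in\mathrm{int}\,I$. As $h^{-1}$ is affine on $I$, $h$ is affine near $x$. For $g\in M$, $g=(gh^{-1})h$ is then affine near $x$, because $gh^{-1}$ is affine on $I$. So all $g\in M$ are affine on $(0,1)$ and $M=1$, a contradiction.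

If $\Lambda\ne(0,1)$, then $\{f\in F:f(\Lambda)=\Lambda\}\ne F$, as $F$ is minimal. By maximality
$$M=\{f\in F:f(\Lambda)=\Lambda\}.\tag{4}$$
Since $\Lambda$ is nowhere dense, $\mathrm{int}\,I$ contains a dyadic interval $[p,q]$ lying in a gap. Then $F_{[p,q]}\le M$, and its nontrivial elements are the identity on part of $I$ but not on all of $I$, so they are not affine on $I$, a contradiction.

**Step 2: a finite cover.** By Step 1 and Lemma 14, for each $x\in[0,1]$ and each available side there is $g\in M$ with one-sided slope $\ge2$ at $x$. By compactness, cover $[0,1]$ by finitely many relatively open intervals $V_j\ni x_j$ with elements $g_j^\pm\in M$ such that $g_j^+$ is affine of slope $\ge2$ on the part of $V_j$ to the right of $x_j$, and $g_j^-$ on the part to the left (only one side is needed if $x_j\in\{0,1\}$). If $x_j\in(0,1)$ is nondyadic, it is not a breakpoint, and we take $g_j^-=g_j^+$, affine on all of $V_j$.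

**Step 3: doubling.** Choose $N$, by a Lebesgue number and (F1), so large that every standard interval of length $\le2^{-N}$ lies in some $V_j$, does not contain a dyadic $x_j$ in its interior, and is mapped affinely onto a standard interval by each $g_j^\pm$ that is affine on it. Then every standard interval of length $\le2^{-N}$ is $\approx$ to a standard interval at least twice as long. Iterating, every class has a representative of length $>2^{-N}$. There are finitely many of these. $\square$

## 10. Orbits of pairs

The first coordinate of a pair ranges over finitely many $M$-orbits, as we shall see. The point is to move the second coordinate while keeping the first fixed. Closedness allows us to splice an element of $M$ with an element of $N_\alpha=M_{[\alpha,1]}$ wherever they agree.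

**Lemma 16.** Let $M$ be a maximal subgroup of infinite index with no fixed point in $(0,1)$, and let $Y,\kappa$ be as in section 7 for $G=M$. If $\alpha\in D$ and $\gamma,\gamma'\in D$ lie in one $M$-orbit with $\kappa(\gamma),\kappa(\gamma')>\kappa(\alpha)$, then $\gamma'\in N_\alpha\gamma$.

*Proof.* Section 7 applies and $M$ is closed, by Corollary 13. Let $f\in M$ with $f(\alpha)\ge\alpha$. Call $a\in D$ *good for $f$* if $\kappa(a)>\kappa(\alpha)$ and $h(a)=f(a)$ for some $h\in N_\alpha$.

**Step 1: good points form an upper set.** If $a$ is good and $a'>a$ in $D$, then $a'$ is good. Indeed, the map equal to $h$ on $[0,a]$ and to $f$ on $[a,1]$ is in $\mathrm{Cl}(M)=M$, lies in $N_\alpha$ (as $a>\alpha$), and agrees with $f$ at $a'$.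

**Step 2: good points exist.** By Lemma 11 some $h\in N_\alpha$ has $\chi_1(h)=\chi_1(f)$. Then $h=f$ near $1$.

**Step 3: the threshold is fixed by $N_\alpha$.** Let $\tau(f)=\inf\{\kappa(a):a\text{ good for }f\}\in Y$, so $\tau(f)\ge\kappa(\alpha)$. For $h,k\in N_\alpha$ the elements $fh$ and $kf$ also map $\alpha$ to a point $\ge\alpha$. A point $a$ is good for $fh$ if and only if $h(a)$ is good for $f$, since $l(a)=fh(a)$ is equivalent to $(lh^{-1})(ha)=f(ha)$, and $h$ fixes $\kappa(\alpha)$. A point $a$ is good for $kf$ if and only if it is good for $f$, since $l(a)=kf(a)$ is equivalent to $(k^{-1}l)(a)=f(a)$. So $\tau(fh)=h^{-1}\tau(f)$ and $\tau(kf)=\tau(f)$. Now $fhf^{-1}$ is the identity on $[0,f(\alpha)]\supseteq[0,\alpha]$, so it lies in $N_\alpha$, and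
$$h^{-1}\tau(f)=\tau(fh)=\tau((fhf^{-1})f)=\tau(f)\qquad\text{for all }h\in N_\alpha.$$
By Lemma 11, $\tau(f)=\kappa(\alpha)$. Hence every $a\in D$ with $\kappa(a)>\kappa(\alpha)$ is good for $f$: some good $a_0$ has $\kappa(a_0)<\kappa(a)$, so $a_0<a$, and Step 1 applies.

**Step 4: conclusion.** Let $\gamma'=f(\gamma)$ with $f\in M$. If $f(\alpha)\ge\alpha$, then $\gamma$ is good for $f$, so $h(\gamma)=\gamma'$ for some $h\in N_\alpha$. Otherwise $f^{-1}(\alpha)>\alpha$, and $\gamma'$ is good for $f^{-1}$, so $h(\gamma')=\gamma$ for some $h\in N_\alpha$. In both cases $\gamma'\in N_\alpha\gamma$. $\square$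

**Lemma 17.** Let $M$ be a maximal subgroup of infinite index with no fixed point in $(0,1)$ and with $X_M$ finite. Then $\Pi_M$ is finite.

*Proof.* Each point of $D$ is the midpoint of a standard interval, and an affine equivalence carries midpoints to midpoints. So $D/M$ is finite.

**Pairs $\alpha<\beta$ in $D$ with $\kappa(\alpha)<\kappa(\beta)$.** The orbit is determined by $(M\alpha,M\beta)$. Let $(\alpha',\beta')$ be another such pair with $\alpha'=g\alpha$, $g\in M$, and $\beta'\in M\beta$. Then $\kappa(\beta')>\kappa(\alpha')$ and $\kappa(g\beta)>\kappa(\alpha')$. By Lemma 16 some $h\in N_{\alpha'}$ has $hg\beta=\beta'$, and $hg(\alpha,\beta)=(\alpha',\beta')$. So there are finitely many orbits.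

**Pairs $\alpha<\beta$ in $D$ with $\kappa(\alpha)=\kappa(\beta)$.** Then $\Lambda\ne(0,1)$, equation (4) holds by maximality, and $\alpha,\beta\in[a,b]$ for a gap $(a,b)$. Each gap contains a point of $D$, and an element of $M$ that maps a point of one gap to a point of another maps the first gap onto the second. So there are at most $|D/M|$ orbits of gaps. By (4), $M$ contains all $f\in F$ supported in $[a,b]$. By (F2) these act transitively on the pairs in $D\cap[a,b]$ of each of the four kinds ($\alpha=a$ or not; $\beta=b$ or not). For instance, if $\alpha,\beta,\alpha',\beta'\in(a,b)$, choose dyadic $p<q$ in $(a,b)$ with all four points in $(p,q)$, map $[p,\alpha],[\alpha,\beta],[\beta,q]$ to $[p,\alpha'],[\alpha',\beta'],[\beta',q]$, and take the identity elsewhere. If $\alpha=\alpha'=a$ is dyadic, start at $a$ instead of $p$, and similarly at $b$. So there are finitely many orbits.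

**Pairs involving $0$ or $1$.** There are at most $2|D/M|+1$ orbits. $\square$

## 11. Proof of Theorem 1

Let $M$ be a finitely generated maximal subgroup of $F$.

**Finite index.** $M$ is finitely presented, by (F4).

**Infinite index, with a fixed point $\alpha\in(0,1)$.** Then $M\le\mathrm{Stab}_F(\alpha)\ne F$, so $M=\mathrm{Stab}_F(\alpha)$ by maximality. By Lemma 3(iii) $\alpha$ is rational. If $\alpha$ is dyadic, $M\cong F\times F$ is finitely presented. If $\alpha$ is not dyadic, $M$ is closed (section 3) and $X_M$, $\Pi_M$ are finite by Lemma 4, so Theorem 5 applies.

**Infinite index, no fixed point in $(0,1)$.** $M$ is closed by Corollary 13, $X_M$ is finite by Lemma 15, and $\Pi_M$ is finite by Lemma 17. Theorem 5 applies.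

So $M$ is finitely presented. $\square$

## 12. Type $F_\infty$

For Theorem 2 we use two cited results. For a semigroup presentation $\mathcal P$, the diagram group $D(\mathcal P,w)$ is $\pi_1$ of the Squier complex of $\mathcal P$ at $w$ (Guba–Sapir, *Diagram groups*, Mem. AMS 620 (1997); Kilibarda). The vertices of the Squier complex are words, its edges are applications of relations, and its squares are pairs of applications at disjoint places. If $\mathcal P$ is a finite presentation of a finite semigroup, all $D(\mathcal P,w)$ are of type $F_\infty$ (Farley, *Finiteness and CAT(0) properties of diagram groups*, Topology 42 (2003)).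

**Theorem 18.** If $G\le F$ is closed and $X_G$ and $\Pi_G$ are finite, then $G$ is of type $F_\infty$.

*Proof.* **Step 1: a presentation whose Squier complex contains $\mathcal K_0$.** Let $\mathcal P$ have generators $X\sqcup\{z\}$ and relations $x=x_0x_1$ ($x\in X$); $xy=z$ for $x,y\in X$ not composable; $xz=z$ and $zx=z$ ($x\in X$); $zz=z$. This is a finite presentation. The relations involving $z$ never apply to composable words over $X$, so the component of $r$ in the Squier complex of $\mathcal P$ is $\mathcal K_0$. By Proposition 6, $D(\mathcal P,r)\cong G$.

**Step 2: the semigroup is finite.** Every word equals $z$ or is a composable word over $X$. We show by induction on length that a composable word equals, in the semigroup, some $\lambda(\mathcal I)$ with $\mathcal I$ a standard partition. For one letter this is clear. Let $w=\lambda(\mathcal I)$ with $\mathcal I$ partitioning $[\alpha,\beta]$, and let $wx$ be composable with $x=[J]$, $J=[l,r']$. Then $l=g\beta$ for some $g\in G$. Subdivide $J$ into a standard partition $\mathcal J$ so fine that $g^{-1}$ maps its pieces affinely onto standard intervals. In the semigroup $x=\lambda(\mathcal J)=\lambda(g^{-1}\mathcal J)$,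 and $g^{-1}\mathcal J$ partitions $[\beta,g^{-1}r']$. So $wx=\lambda(\mathcal I\cup g^{-1}\mathcal J)$. By Lemma 7, the value of $\lambda(\mathcal I)$ in the semigroup depends only on the class of $(\alpha,\beta)$ in $\Pi$. So there are at most $|\Pi|+1$ elements, and Farley's theorem applies. $\square$

*Proof of Theorem 2.* Let $M$ be maximal of infinite index. As in section 11, if $M$ fixes a point $\alpha\in(0,1)$, then $M=\mathrm{Stab}_F(\alpha)$.

**(d)⇒(c)⇒(a)** is clear.

**(a)⇒(b).** Without fixed points in $(0,1)$ this is Lemma 15. If $M=\mathrm{Stab}_F(\alpha)$, then $\alpha$ is rational by Lemma 3(iii). For nondyadic $\alpha$ use Lemma 4. For dyadic $\alpha$ only finitely many standard intervals contain $\alpha$ in their interior, since such an interval is longer than $2^{-m}$ when $2^m\alpha\in\mathbb Z$. The others lie in $[0,\alpha]$ or in $[\alpha,1]$. If two of them lie on the same side and have the same incidence with $0,\alpha,1$, then by (F2) the affine map between them extends to an element of $F_{[0,\alpha]}$ or $F_{[\alpha,1]}$. So they form finitely many classes.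

**(b)⇒(d).** Without fixed points in $(0,1)$, $M$ is closed by Corollary 13 and $\Pi_M$ is finite by Lemma 17, which needs only that $X_M$ is finite. So Theorem 18 applies. Now let $M=\mathrm{Stab}_F(\alpha)$. If $\alpha$ were irrational, $X_M$ would be infinite: an affine $M$-equivalence between standard intervals containing $\alpha$ preserves the relative position of $\alpha$, and the relative positions for lengths $2^{-m}$ and $2^{-n}$, $m\ne n$, differ because $2^m\alpha-2^n\alpha\notin\mathbb Z$. So $\alpha$ is rational. For nondyadic $\alpha$ use Lemma 4 and Theorem 18. For dyadic $\alpha$, $M\cong F\times F$ is of type $F_\infty$.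

**Finite index.** A finite-index subgroup of a group of type $F_\infty$ is of type $F_\infty$, so (F4) gives the claim. The last sentence of Theorem 2 follows. $\square$
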